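\title{Rational inner approximation of matrix-valued Schur functions on the polydisk}

\begin{abstract}
We prove that every holomorphic function on the polydisk $\mathbb{D}^m$ with values in the $k\times k$ matrices and with operator norm at most $1$ is a locally uniform limit of matrix-valued rational inner functions that are holomorphic in a neighborhood of the closed polydisk. For $m\ge 3$ and $k\ge 2$ this answers a question of Bhattacharyya, Pascoe and Pradhan. The M\"obius-type formula that settles the scalar case requires square roots when the values are matrices; after a Cayley transform it is replaced by a linear formula in which no square roots appear. The same formula describes the unit ball of the matrix-valued polydisk algebra as a closed convex hull of rational inner functions and gives approximation with interpolation; a rectangular version and rational inner functions outside the Schur--Agler class follow.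
\end{abstract}

\section{The problem and the results}\label{sec:intro}

Let $\mathbb{D}^m$ be the open unit polydisk in $\mathbb{C}^m$, let $\mathbb{T}^m$ be the torus $\{|z_1|=\dots=|z_m|=1\}$, which is its distinguished boundary, and let $\mathbb{M}_k$ be the algebra of complex $k\times k$ matrices with the operator norm. For a holomorphic function $f:\mathbb{D}^m\to\mathbb{M}_k$ put $\|f\|=\sup\{\|f(z)\|:z\in\mathbb{D}^m\}$. The \emph{Schur class} consists of the $f$ with $\|f\|\le 1$. A holomorphic $F:\mathbb{D}^m\to\mathbb{M}_k$ is \emph{rational} if every entry is a quotient of polynomials whose denominator has no zero in $\mathbb{D}^m$, and \emph{inner} if its radial limits $\lim_{r\uparrow 1}F(rz)$ exist and are unitary matrices for almost every $z\in\mathbb{T}^m$. (An inner function is usually also required to be bounded; for rational functions this is automatic, see Lemma~\ref{lem:innerSchur}.) Convergence is \emph{locally uniform} if it is uniform on every compact subset of $\mathbb{D}^m$.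

A smaller class is defined by testing on operators instead of points. If $f=\sum_\alpha f_\alpha z^\alpha$ is the Taylor series of $f$ and $T=(T_1,\dots,T_m)$ is a tuple of commuting operators on a Hilbert space with $\|T_j\|<1$ (commuting \emph{strict contractions}), put $f(T)=\sum_\alpha f_\alpha\otimes T^\alpha$; the series converges in norm by Cauchy's estimates, as recalled in Section~\ref{sec:agler}. The \emph{Schur--Agler class} consists of the $f$ with $\|f(T)\|\le 1$ for all such $T$. Taking for $T$ a point of $\mathbb{D}^m$, viewed as a tuple of operators on $\mathbb{C}$, shows that it is contained in the Schur class.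

Rational inner functions are the Schur functions that are given by finitely many parameters and are as large as possible on the torus. They lie in the Schur class, and the Schur class is closed under locally uniform limits, so $\|f\|\le1$ is necessary for $f$ to be a locally uniform limit of rational inner functions. The approximation theorems associated with Carath\'eodory and Rudin say that it is often sufficient. On the disk and on the bidisk, every matrix-valued Schur function is such a limit. On $\mathbb{D}^m$ the same is true for matrix-valued functions in the Schur--Agler class, and Rudin proved it for all scalar functions of sup norm at most $1$. Bhattacharyya, Pascoe and Pradhan \cite{BPP} point out that the matrix-valued version of Rudin's result is not known for the Schur class. This is the question we answer.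

\begin{quote}
\emph{Let $m\ge3$ and $k\ge2$. Is every $\mathbb{M}_k$-valued Schur function on $\mathbb{D}^m$ a locally uniform limit of $\mathbb{M}_k$-valued rational inner functions?}
\end{quote}

The scalar theorem suggests that the answer is yes, and it proves this for diagonal $f$, one entry at a time. Two facts call for caution. For $m\ge3$ the Schur--Agler class is closed and strictly smaller than the Schur class (Section~\ref{sec:agler}), so no construction that produces only Schur--Agler approximants can settle the question. And the formula behind the scalar theorem breaks down as soon as the values of $f$ fail to be normal matrices (Section~\ref{sec:idea}). The answer is nevertheless yes, in every dimension.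

We say that a function is \emph{holomorphic near $\overline{\mathbb{D}}^m$} if it extends holomorphically to a neighborhood of the closed polydisk, and we write $\mathcal{I}_k$ for the set of $\mathbb{M}_k$-valued rational inner functions that are holomorphic near $\overline{\mathbb{D}}^m$. By continuity, a rational function that is holomorphic near $\overline{\mathbb{D}}^m$ belongs to $\mathcal{I}_k$ exactly when it is unitary at \emph{every} point of $\mathbb{T}^m$.

\begin{theorem}\label{thm:main}
Let $m,k\ge1$ and let $f:\mathbb{D}^m\to\mathbb{M}_k$ be holomorphic with $\|f\|\le1$. For every compact $K\subset\mathbb{D}^m$ and every $\varepsilon>0$ there is an $\mathbb{M}_k$-valued rational inner function $F$, holomorphic near $\overline{\mathbb{D}}^m$ and unitary at every point of $\mathbb{T}^m$, with $\sup_K\|F-f\|<\varepsilon$. Consequently the Schur class is exactly the locally uniform closure of the rational inner functions.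
\end{theorem}

The construction is explicit, and it gives more. A holomorphic function \emph{vanishes to order $n$} at a point if all its partial derivatives of order at most $n$ vanish there. A matrix $V$ is an \emph{isometry} if $V^*V=I$ and a \emph{co-isometry} if $VV^*=I$.

\begin{theorem}\label{thm:ext}
Let $m,k\ge1$.
\begin{enumerate}
\item[(a)] \emph{(Fisher-type theorem.)} Let $A$ be the space of continuous functions $f:\overline{\mathbb{D}}^m\to\mathbb{M}_k$ that are holomorphic in $\mathbb{D}^m$, with the sup norm. The closed unit ball of $A$ equals the norm-closed convex hull of $\mathcal{I}_k$.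
\item[(b)] \emph{(Approximation with interpolation.)} If $\|f\|<1$, then the function $F$ of Theorem~\ref{thm:main} can in addition be chosen so that $F-f$ vanishes to any prescribed finite order $n$ at each of finitely many prescribed points $\lambda_1,\dots,\lambda_s\in\mathbb{D}^m$. For $m\ge2$ the hypothesis $\|f\|<1$ cannot be weakened to $\|f\|\le1$.
\item[(c)] \emph{(Rectangular case.)} Every holomorphic function $f$ on $\mathbb{D}^m$ with values in the $l\times k$ matrices, $l\ge k$, and with $\|f\|\le1$ is a locally uniform limit of rational functions, holomorphic near $\overline{\mathbb{D}}^m$, whose values on $\mathbb{T}^m$ are isometries. For $l\le k$ the same holds with co-isometries.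
\item[(d)] If $m\ge3$, there is a function in $\mathcal{I}_k$ that is not in the Schur--Agler class.
\end{enumerate}
\end{theorem}

Throughout, $\operatorname{Re}X=(X+X^*)/2$, the inequality $X>0$ means that $X$ is positive definite, $X\ge Y$ means that $X-Y$ is positive semidefinite, and
\[
\chi(z)=z_1z_2\cdots z_m .
\]
The monomial $\chi$ is unimodular on $\mathbb{T}^m$, satisfies $|\chi|<1$ at every other point of $\overline{\mathbb{D}}^m$, and its powers tend to $0$ locally uniformly in $\mathbb{D}^m$.

\section{Three tools}\label{sec:tools}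

\subsection*{The maximum principle on the polydisk}
All estimates below are proved on the torus and carried inside by the following fact.

\begin{lemma}\label{lem:max}
Let $h$ be a matrix-valued function holomorphic near $\overline{\mathbb{D}}^m$.
\begin{enumerate}
\item[(i)] The maximum of $\|h(z)\|$ over $\overline{\mathbb{D}}^m$ is attained on $\mathbb{T}^m$.
\item[(ii)] If the values of $h$ are square matrices and $\operatorname{Re}h>0$ on $\mathbb{T}^m$, then $\operatorname{Re}h>0$ on $\overline{\mathbb{D}}^m$.
\end{enumerate}
\end{lemma}

\begin{proof}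
For scalar $h$ and $z\in\overline{\mathbb{D}}^m$, the maximum principle in the variable $z_1$ lets us move $z_1$ to the unit circle without decreasing $|h|$; repeat with $z_2,\dots,z_m$. For matrix-valued $h$ apply this to $\langle h(z)x,y\rangle$ with unit vectors $x,y$. For (ii) apply it to $\exp(-\langle h(z)x,x\rangle)$ with $x\ne0$, whose modulus is $\exp(-\langle \operatorname{Re}h(z)\,x,x\rangle)$ and is less than $1$ on $\mathbb{T}^m$.
\end{proof}

\begin{lemma}\label{lem:innerSchur}
Every rational inner function $H$ satisfies $\|H\|\le1$.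
\end{lemma}

\begin{proof}
Write $H=Q/b$ with a matrix polynomial $Q$ and a scalar polynomial $b$ that has no zero in $\mathbb{D}^m$. On the open subset $\{b\neq0\}$ of $\mathbb{T}^m$ the radial limit of $H$ is the continuous function $Q/b$, which is unitary almost everywhere there, hence everywhere there. Fix $z\in\mathbb{T}^m$. The polynomial $\zeta\mapsto b(\zeta z)$ has no zero in $\mathbb{D}$, so it has finitely many zeros on $\mathbb{T}$, and $h(\zeta)=Q(\zeta z)/b(\zeta z)$ is a rational function of one variable with $\|h(\zeta)\|=1$ at all other points of $\mathbb{T}$. Its entries are bounded along the circle, so they have no pole on it. Thus $h$ is holomorphic near $\overline{\mathbb{D}}$, and $\|h\|\le 1$ on $\mathbb{D}$. This says that $\|H\|\le1$ on $r\mathbb{T}^m$ for each $r<1$, and Lemma~\ref{lem:max}(i) applied to $H(r\,\cdot)$ gives $\|H\|\le 1$ on $r\overline{\mathbb{D}}^m$.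
\end{proof}

\subsection*{Reflection of polynomials}
Unitarity is a condition on $F$ and $F^*$, and $F^*$ is not holomorphic. On the torus, however, $\overline{z_j}=1/z_j$, so the adjoint of a polynomial becomes a polynomial after multiplication by a power of $\chi$. Let $p(z)=\sum_{\alpha\in\{0,\dots,d\}^m}p_\alpha z^\alpha$ be an $\mathbb{M}_k$-valued polynomial of degree at most $d$ in each variable. Its \emph{reflection}, which depends on the choice of $d$, is the polynomial
\[
p^\sharp(z)=\sum_\alpha p_\alpha^*\,z^{(d,\dots,d)-\alpha},
\qquad\text{and}\qquad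
p^\sharp(z)=\chi(z)^d\,p(z)^*\quad\text{for }z\in\mathbb{T}^m .
\]
In particular $\|p^\sharp\|=\|p\|$ pointwise on $\mathbb{T}^m$, so $p$ and $p^\sharp$ have the same maximum norm on $\overline{\mathbb{D}}^m$.

\subsection*{The Cayley transform}
For $X\in\mathbb{M}_k$ with $I+X$ invertible put
\[
\mathcal{C}(X)=(I-X)(I+X)^{-1}=2(I+X)^{-1}-I .
\]
As for $k=1$, this map exchanges the unit ball with the right half-plane.

\begin{lemma}\label{lem:cayley}
Let $X,Y,G\in\mathbb{M}_k$.
\begin{enumerate}
\item[(i)] If $\operatorname{Re}X\ge0$, then $I+X$ is invertible, $\|(I+X)^{-1}\|\le1$ and $\|\mathcal{C}(X)\|\le1$. If $\operatorname{Re}X=0$, then $\mathcal{C}(X)$ is unitary.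
\item[(ii)] If $\operatorname{Re}X\ge0$ and $\operatorname{Re}Y\ge0$, then
\[
\mathcal{C}(X)-\mathcal{C}(Y)=2(I+X)^{-1}(Y-X)(I+Y)^{-1},\qquad \|\mathcal{C}(X)-\mathcal{C}(Y)\|\le2\|X-Y\| .
\]
\item[(iii)] If $\|G\|\le r<1$, then $\operatorname{Re}\mathcal{C}(G)\ge\frac{1-r}{1+r}\,I$ and $\mathcal{C}(\mathcal{C}(G))=G$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) For every vector $x$,
\[
\|(I\pm X)x\|^2=\|x\|^2\pm2\langle\operatorname{Re}X\,x,x\rangle+\|Xx\|^2 .
\]
If $\operatorname{Re}X\ge0$, then $\|(I+X)x\|\ge\|x\|$ and $\|(I+X)x\|\ge\|(I-X)x\|$, with equality in the second inequality when $\operatorname{Re}X=0$. Since $\mathcal{C}(X)$ maps $(I+X)x$ to $(I-X)x$, all claims follow.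

(ii) The difference is $2(I+X)^{-1}-2(I+Y)^{-1}=2(I+X)^{-1}\bigl[(I+Y)-(I+X)\bigr](I+Y)^{-1}$, and the bound follows from (i).

(iii) The matrix $I+G$ is invertible because $\|G\|<1$. For $x=(I+G)y$,
\[
\operatorname{Re}\langle\mathcal{C}(G)x,x\rangle=\operatorname{Re}\langle(I-G)y,(I+G)y\rangle=\|y\|^2-\|Gy\|^2\ge(1-r^2)\|y\|^2\ge\frac{1-r^2}{(1+r)^2}\|x\|^2 .
\]
Finally $I+\mathcal{C}(G)=2(I+G)^{-1}$, so $\mathcal{C}(\mathcal{C}(G))=(I+G)-I=G$.
\end{proof}

\section{From the M\"obius formula to a linear formula}\label{sec:idea}

This section explains where the construction comes from; the proofs that follow use only formula \eqref{eq:L}.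

\subsection*{The scalar case}
For $|\gamma|<1$ the M\"obius function $w\mapsto(\gamma+w)/(1+w\bar\gamma)$ has three properties. It equals $\gamma$ at $w=0$. It is unimodular when $|w|=1$, because then $|\gamma+w|=|\bar w\gamma+1|=|1+w\bar\gamma|$. And $\bar\gamma$ enters only rationally, through the product $w\bar\gamma$. Let $g$ be a scalar polynomial of degree at most $d$ in each variable with $|g|<1$ on $\overline{\mathbb{D}}^m$. Substitute $\gamma=g$ and $w=\chi^{N+d}$, and replace $w\bar\gamma$ by the polynomial $\chi^Ng^\sharp$ that agrees with it on the torus: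
\[
F_N=\frac{g+\chi^{N+d}}{1+\chi^Ng^\sharp}.
\]
The denominator has no zero on $\overline{\mathbb{D}}^m$ because $|\chi^Ng^\sharp|\le\max_{\mathbb{T}^m}|g|<1$, the function $F_N$ is unimodular on $\mathbb{T}^m$, and $F_N\to g$ locally uniformly. The single function $\chi^{N+d}$ plays the role of $w\approx0$ inside the polydisk and of $|w|=1$ on the torus.

\subsection*{What breaks for matrices}
Let $\|G\|<1$ and $|w|=1$. Expanding both products gives
\[
(G+wI)^*(G+wI)-(I+wG^*)^*(I+wG^*)=G^*G-GG^*,
\]
so $(G+wI)(I+wG^*)^{-1}$ is unitary only if $G$ is normal. The defect is repaired by square roots. With $A=(I-GG^*)^{-1}$ and $A'=(I-G^*G)^{-1}$, the matrix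
\begin{equation}\label{eq:moebius}
(I-GG^*)^{-1/2}(G+wI)(I+wG^*)^{-1}(I-G^*G)^{1/2}
\end{equation}
is unitary, since $AG=GA'$ shows that $(G+wI)^*A(G+wI)$ and $(I+wG^*)^*A'(I+wG^*)$ both equal $A+A'-I+wG^*A+\bar wAG$. For $k=1$ the two roots cancel. In the simplest non-normal case they do not: if $G^2=0$, then $(I+wG^*)^{-1}=I-wG^*$, and
\[
G=\begin{pmatrix}0&\gamma\\0&0\end{pmatrix}
\quad\text{turns \eqref{eq:moebius} into}\quad
\begin{pmatrix}w\sqrt{1-|\gamma|^2}&\gamma\\-w^2\bar\gamma&w\sqrt{1-|\gamma|^2}\end{pmatrix}.
\]
Reflection does not make these roots rational. For $\gamma=(1+z_1)/4$ we have $1-|\gamma|^2=-(z_1^2-14z_1+1)/(16z_1)$ on the torus, and this function has simple zeros, so it is not the square of a rational function.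

\subsection*{The half-plane picture}
The unitary matrices form a curved set, and \eqref{eq:moebius} has to follow the curvature. By Lemma~\ref{lem:cayley}(i) the Cayley transform replaces them by the real vector space $\{\operatorname{Re}X=0\}$. A matrix $X=a+ib$ with $a>0$ and $b$ Hermitian reaches this space if we keep $ib$ and multiply $a$ by a scalar that moves from $1$ to the imaginary axis. The scalar $(1+w)/(1-w)$ does so as $w$ moves from $0$ to the unit circle. Since $X+wX^*=(1+w)a+i(1-w)b$,
\begin{equation}\label{eq:L}
\frac{X+wX^*}{1-w}=ib+\frac{1+w}{1-w}\,a,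
\qquad
\operatorname{Re}\frac{X+wX^*}{1-w}=\frac{1-|w|^2}{|1-w|^2}\,a
\qquad(w\neq1).
\end{equation}
This expression equals $X$ at $w=0$, has positive real part for $|w|<1$ and zero real part for $|w|=1$, and contains $X^*$ only through $wX^*$. No product of matrices occurs, so it does not matter whether $a$ and $b$ commute. The price is a pole at $w=1$. It disappears when we return to the ball: the Cayley transform of \eqref{eq:L} is
\begin{equation}\label{eq:cleared}
\bigl[(1-w)I-X-wX^*\bigr]\bigl[(1-w)I+X+wX^*\bigr]^{-1},
\end{equation}
and at $w=1$ the second bracket is $2a>0$ and the product is $-I$.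

\begin{example}\label{ex:nilpotent}
Let $g$ be a scalar polynomial as above and $G=\begin{pmatrix}0&g\\0&0\end{pmatrix}$. Since $G^2=0$, we have $\mathcal{C}(G)=(I-G)^2=I-2G$. At a point where $g=\gamma$, put $X=I-2G$ and $\sigma=|\gamma|^2$. The second bracket in \eqref{eq:cleared} is $D=2\begin{pmatrix}1&-\gamma\\-w\bar\gamma&1\end{pmatrix}$, the first is $2(1-w)I-D$, and so \eqref{eq:cleared} equals
\[
\frac{1-w}{1-w\sigma}\begin{pmatrix}1&\gamma\\w\bar\gamma&1\end{pmatrix}-I
=\frac{1}{1-w\sigma}\begin{pmatrix}-w(1-\sigma)&(1-w)\gamma\\(1-w)w\bar\gamma&-w(1-\sigma)\end{pmatrix}.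
\]
For $|w|=1$ this is unitary: both columns have norm $1$ because $(1-\sigma)^2+\sigma|1-w|^2=1+\sigma^2-2\sigma\operatorname{Re}w=|1-w\sigma|^2$, and they are orthogonal because $(1-w)\bar w+(1-\bar w)=0$. Now replace $w$, $w\bar\gamma$, $w\sigma$ by $\chi^{N+d}$, $\chi^Ng^\sharp$, $\chi^Ngg^\sharp$:
\[
F_N=\frac{1}{1-\chi^Ngg^\sharp}
\begin{pmatrix}\chi^Ngg^\sharp-\chi^{N+d}&(1-\chi^{N+d})\,g\\(1-\chi^{N+d})\,\chi^Ng^\sharp&\chi^Ngg^\sharp-\chi^{N+d}\end{pmatrix}.
\]
The denominator has no zero on $\overline{\mathbb{D}}^m$ because $|\chi^Ngg^\sharp|\le\max_{\mathbb{T}^m}|g|^2<1$. Hence $F_N\in\mathcal{I}_2$, and $F_N\to G$ locally uniformly as $N\to\infty$.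
\end{example}

\section{A family of rational contractions}\label{sec:family}

In Example~\ref{ex:nilpotent} the denominator could be inspected. In general its invertibility on $\overline{\mathbb{D}}^m$ is the one point that needs proof, and there are two obstacles. After the substitution, formula \eqref{eq:L} is valid only on the torus, because $p^\sharp=\chi^dp^*$ holds only there; positivity must be carried inside by Lemma~\ref{lem:max}(ii). That lemma needs a function holomorphic near $\overline{\mathbb{D}}^m$, whereas \eqref{eq:L} has a pole where $w=1$. We therefore multiply $w$ by a constant $c$, treat $|c|<1$ first, where there is no pole, and then let $|c|\to1$. We also allow any scalar function $B\in\mathcal{I}_1$ in place of $\chi^N$; this freedom is used for interpolation.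

Fix $d\ge1$, an $\mathbb{M}_k$-valued polynomial $p$ of degree at most $d$ in each variable, and $B\in\mathcal{I}_1$. Put
\[
\mu=\chi^dB,\qquad q=Bp^\sharp .
\]
Both functions are holomorphic near $\overline{\mathbb{D}}^m$, and
\begin{equation}\label{eq:muq}
|\mu|=1\ \text{ and }\ q=\mu p^*\ \text{ on }\mathbb{T}^m,\qquad |\mu|<1\ \text{ on }\overline{\mathbb{D}}^m\setminus\mathbb{T}^m ;
\end{equation}
the last property holds because $|B|\le1$ and $d\ge1$ give $|\mu|\le|\chi|$ on $\overline{\mathbb{D}}^m$. For $c\in\overline{\mathbb{D}}$ define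
\[
\mathcal{D}_c=(1-c\mu)I+p+cq,\qquad \mathcal{N}_c=(1-c\mu)I-p-cq,
\]
\begin{equation}\label{eq:W}
W_c=\mathcal{N}_c\mathcal{D}_c^{-1}=2(1-c\mu)\mathcal{D}_c^{-1}-I .
\end{equation}
On the torus $W_c(z)$ is the matrix \eqref{eq:cleared} with $X=p(z)$ and $w=c\mu(z)$, and $W_0=\mathcal{C}(p)$.

\begin{proposition}\label{prop:key}
Suppose that $\operatorname{Re}p>0$ on $\mathbb{T}^m$, and let $|c|\le1$.
\begin{enumerate}
\item[(i)] The matrix $\mathcal{D}_c(z)$ is invertible for every $z\in\overline{\mathbb{D}}^m$, and $W_c$ is rational and holomorphic near $\overline{\mathbb{D}}^m$.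
\item[(ii)] $\|W_c\|\le1$ on $\overline{\mathbb{D}}^m$, and $W_c\in\mathcal{I}_k$ if $|c|=1$.
\item[(iii)] $W_c-W_0=BH_c$, where $H_c$ is holomorphic near $\overline{\mathbb{D}}^m$ and $\|H_c\|\le2$ on $\overline{\mathbb{D}}^m$.
\end{enumerate}
\end{proposition}

\begin{proof}
At points where $c\mu(z)\ne1$ put
\[
\Phi_c(z)=\frac{p(z)+cq(z)}{1-c\mu(z)},\qquad\text{so that}\qquad \mathcal{D}_c=(1-c\mu)(I+\Phi_c),\quad\mathcal{N}_c=(1-c\mu)(I-\Phi_c).
\]
If $\operatorname{Re}\Phi_c(z)\ge0$, then by Lemma~\ref{lem:cayley}(i) the matrix $\mathcal{D}_c(z)$ is invertible and $W_c(z)=\mathcal{C}(\Phi_c(z))$ has norm at most $1$. For $z\in\mathbb{T}^m$, by \eqref{eq:muq}, $\Phi_c(z)$ is the matrix \eqref{eq:L} with $X=p(z)$ and $w=c\mu(z)$, so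
\begin{equation}\label{eq:RePhi}
\operatorname{Re}\Phi_c(z)=\frac{1-|c|^2}{|1-c\mu(z)|^2}\operatorname{Re}p(z)\qquad(z\in\mathbb{T}^m,\ c\mu(z)\neq1).
\end{equation}

\emph{The case $|c|<1$.} Here $|c\mu|\le|c|<1$ on $\overline{\mathbb{D}}^m$, so $\Phi_c$ is holomorphic near $\overline{\mathbb{D}}^m$. By \eqref{eq:RePhi}, $\operatorname{Re}\Phi_c>0$ on $\mathbb{T}^m$, and by Lemma~\ref{lem:max}(ii) on all of $\overline{\mathbb{D}}^m$. Thus $\mathcal{D}_c$ is invertible and $\|W_c\|\le1$ on $\overline{\mathbb{D}}^m$.

\emph{The case $|c|=1$.} Let $z\in\overline{\mathbb{D}}^m$. If $c\mu(z)\ne1$, then $\Phi_c(z)=\lim_{t\uparrow1}\Phi_{tc}(z)$, so $\operatorname{Re}\Phi_c(z)\ge0$ by the first case, and $\mathcal{D}_c(z)$ is invertible. If in addition $z\in\mathbb{T}^m$, then $\operatorname{Re}\Phi_c(z)=0$ by \eqref{eq:RePhi}, and $W_c(z)=\mathcal{C}(\Phi_c(z))$ is unitary. If $c\mu(z)=1$, the limit is not available. But then $|\mu(z)|=1$, so $z\in\mathbb{T}^m$ by \eqref{eq:muq}, and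
\[
\mathcal{D}_c(z)=p(z)+c\mu(z)p(z)^*=p(z)+p(z)^*>0
\]
is invertible; by \eqref{eq:W}, $W_c(z)=-I$, which is unitary.

\emph{Conclusion of \textup{(i)} and \textup{(ii)}.} In both cases $\det\mathcal{D}_c$ has no zero on the compact set $\overline{\mathbb{D}}^m$, hence none in a neighborhood of it, and $W_c$ is holomorphic there. Write $B=u/v$ with polynomials $u,v$, where $v$ has no zero in $\mathbb{D}^m$. Then $v\mathcal{N}_c$ and $v\mathcal{D}_c$ are matrix polynomials, and by Cramer's rule the entries of $W_c=(v\mathcal{N}_c)(v\mathcal{D}_c)^{-1}$ are polynomials divided by $\det(v\mathcal{D}_c)=v^k\det\mathcal{D}_c$, which has no zero in $\mathbb{D}^m$. So $W_c$ is rational. For $|c|=1$ it is unitary at every point of $\mathbb{T}^m$, so $W_c\in\mathcal{I}_k$, and $\|W_c\|\le1$ by Lemma~\ref{lem:max}(i).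

\emph{Proof of \textup{(iii)}.} Since $\mathcal{D}_0=I+p$ and $(1-c\mu)(I+p)-\mathcal{D}_c=-c\mu p-cq=-cB(\chi^dp+p^\sharp)$, formula \eqref{eq:W} gives
\[
W_c-W_0=2(I+p)^{-1}\bigl[(1-c\mu)(I+p)-\mathcal{D}_c\bigr]\mathcal{D}_c^{-1}=BH_c,
\]
with $H_c=-2c(I+p)^{-1}(\chi^dp+p^\sharp)\mathcal{D}_c^{-1}$, which is holomorphic near $\overline{\mathbb{D}}^m$ by (i). On $\mathbb{T}^m$ we have $|B|=1$, so $\|H_c\|=\|W_c-W_0\|\le2$ by (ii), and Lemma~\ref{lem:max}(i) extends the bound to $\overline{\mathbb{D}}^m$.
\end{proof}

\begin{remark}\label{rem:strict}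
The points with $c\mu(z)=1$ are where both hypotheses are needed: $d\ge1$ places them on the torus, where $q=\mu p^*$, and strict positivity of $\operatorname{Re}p$ makes $p+p^*$ invertible. If only $\operatorname{Re}p\ge0$, regularity at the boundary can fail. For $m=2$, $k=d=1$, $B=1$ and $p=1-(z_1+z_2)/2$ we have $p^\sharp=z_1z_2-(z_1+z_2)/2$ and
\[
W_1=\frac{z_1+z_2-2z_1z_2}{2-z_1-z_2}.
\]
This function equals $t$ at $(t,t)$ and $-1$ at $(e^{i\theta},e^{-i\theta})\ne(1,1)$, so it has no continuous extension to $(1,1)$.
\end{remark}

\section{Locally uniform approximation and convex hulls}\label{sec:main}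

Proposition~\ref{prop:key} starts from a polynomial with positive real part. The next lemma supplies one; the margin $\delta$ absorbs the error made in truncating a Taylor series.

\begin{lemma}\label{lem:poly}
Let $\phi:\mathbb{D}^m\to\mathbb{M}_k$ be holomorphic with $\operatorname{Re}\phi\ge\delta I$ for some $\delta>0$. There are polynomials $p_j$ with $\operatorname{Re}p_j\ge\frac\delta2I$ on $\overline{\mathbb{D}}^m$ and $p_j\to\phi$ locally uniformly in $\mathbb{D}^m$. If $\phi$ extends continuously to $\overline{\mathbb{D}}^m$, the convergence is uniform on $\overline{\mathbb{D}}^m$.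
\end{lemma}

\begin{proof}
Let $\rho_j\uparrow1$ and $\phi_j(z)=\phi(\rho_jz)$. The function $\phi_j$ is holomorphic on the larger polydisk $\rho_j^{-1}\mathbb{D}^m$, so its Taylor series converges uniformly on $\overline{\mathbb{D}}^m$. Let $p_j$ be a partial sum with $\|p_j-\phi_j\|\le\min(\delta/2,1/j)$ on $\overline{\mathbb{D}}^m$. Since $\operatorname{Re}\phi_j\ge\delta I$ there and $\|\operatorname{Re}X\|\le\|X\|$, we get $\operatorname{Re}p_j\ge\frac\delta2I$. By uniform continuity of $\phi$ on compact sets, $\phi_j\to\phi$ uniformly on each $r\overline{\mathbb{D}}^m$ with $r<1$, and on $\overline{\mathbb{D}}^m$ if $\phi$ is continuous there.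
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
We pass from $f$ to $\rho f$, from $\rho f$ to $\mathcal{C}(p)$, and from $\mathcal{C}(p)$ to $W_1$, with an error below $\varepsilon/3$ each time.

Choose $\rho\in(0,1)$ with $1-\rho<\varepsilon/3$, so that $\|\rho f-f\|<\varepsilon/3$ and $\|\rho f\|\le\rho$. The function $\phi=\mathcal{C}(\rho f)$ is holomorphic on $\mathbb{D}^m$, and by Lemma~\ref{lem:cayley}(iii), $\operatorname{Re}\phi\ge\frac{1-\rho}{1+\rho}I$ and $\mathcal{C}(\phi)=\rho f$. This is where $\|f\|\le1$ is used. Lemma~\ref{lem:poly} gives a polynomial $p$ with $\operatorname{Re}p>0$ on $\overline{\mathbb{D}}^m$ and $\sup_K\|p-\phi\|<\varepsilon/6$, and Lemma~\ref{lem:cayley}(ii) gives $\sup_K\|\mathcal{C}(p)-\rho f\|<\varepsilon/3$. Let $d\ge1$ bound the degree of $p$ in each variable, let $\kappa=\max_K|\chi|<1$, and choose $N\ge1$ with $2\kappa^N<\varepsilon/3$. Proposition~\ref{prop:key} with $B=\chi^N$ and $c=1$ shows that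
\[
F=W_1=\bigl[(1-\chi^{N+d})I-p-\chi^Np^\sharp\bigr]\bigl[(1-\chi^{N+d})I+p+\chi^Np^\sharp\bigr]^{-1}
\]
lies in $\mathcal{I}_k$ and satisfies $\|F-\mathcal{C}(p)\|\le2|\chi|^N<\varepsilon/3$ on $K$. Adding the three errors gives $\sup_K\|F-f\|<\varepsilon$.

Taking $K=(1-\frac1j)\overline{\mathbb{D}}^m$ and $\varepsilon=\frac1j$ for $j=1,2,\dots$ yields a sequence in $\mathcal{I}_k$ that converges to $f$ locally uniformly. Conversely, rational inner functions are in the Schur class by Lemma~\ref{lem:innerSchur}, and a locally uniform limit of Schur functions is holomorphic with norm at most $1$ at each point.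
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:ext}(c)]
Let $l\ge k$. Adjoining $l-k$ zero columns gives an $l\times l$ function $[\,f\ \ 0\,]$ of the same norm. By Theorem~\ref{thm:main} it is a locally uniform limit of functions in $\mathcal{I}_l$. The first $k$ columns of these functions converge to $f$, and the first $k$ columns of a unitary matrix form an isometry. For $l\le k$ adjoin $k-l$ zero rows and keep the first $l$ rows of the approximants; the first $l$ rows of a unitary matrix form a co-isometry.
\end{proof}

Uniform approximation on $\overline{\mathbb{D}}^m$ by single members of $\mathcal{I}_k$ is impossible in general, since a uniform limit of such functions is unitary on the torus. Averages do better. The parameter $c$ provides a circle of inner functions $W_c$, $|c|=1$, depending holomorphically on $c\in\overline{\mathbb{D}}$, and the mean over the circle is the value at the center.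

\begin{proof}[Proof of Theorem~\ref{thm:ext}(a)]
Members of $\mathcal{I}_k$ lie in the closed unit ball of $A$, which is convex and closed. This gives one inclusion.

Conversely, let $f\in A$ with $\|f\|\le1$. For $\rho\in(0,1)$ the function $\phi=\mathcal{C}(\rho f)$ is continuous on $\overline{\mathbb{D}}^m$, holomorphic inside, and has real part at least $\frac{1-\rho}{1+\rho}I$. Lemma~\ref{lem:poly} gives polynomials $p_j\to\phi$ uniformly on $\overline{\mathbb{D}}^m$ with $\operatorname{Re}p_j>0$, and then $\mathcal{C}(p_j)\to\rho f$ in $A$ by Lemma~\ref{lem:cayley}(ii). Since also $\rho f\to f$ in $A$ as $\rho\uparrow1$, it suffices to show that $\mathcal{C}(p)$ lies in the closed convex hull of $\mathcal{I}_k$ for each polynomial $p$ with $\operatorname{Re}p>0$ on $\overline{\mathbb{D}}^m$.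

Apply Proposition~\ref{prop:key} with $B=1$. For fixed $z\in\overline{\mathbb{D}}^m$ the matrices $\mathcal{N}_c(z)$ and $\mathcal{D}_c(z)$ are affine in $c$, and the polynomial $c\mapsto\det\mathcal{D}_c(z)$ has no zero in $\overline{\mathbb{D}}$. So $c\mapsto W_c(z)$ is holomorphic near $\overline{\mathbb{D}}$, and by the mean value property
\[
\mathcal{C}(p(z))=W_0(z)=\frac1{2\pi}\int_0^{2\pi}W_{e^{i\theta}}(z)\,d\theta .
\]
The map $(z,c)\mapsto W_c(z)$ is continuous on the compact set $\overline{\mathbb{D}}^m\times\mathbb{T}$, hence uniformly continuous. Given $\eta>0$, for large $L$ we have $\|W_{e^{i\theta}}(z)-W_{e^{i\theta'}}(z)\|\le\eta$ for all $z$ whenever $|\theta-\theta'|\le2\pi/L$. Splitting the integral into $L$ equal arcs gives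
\[
\Bigl\|W_0(z)-\frac1L\sum_{j=1}^LW_{e^{2\pi ij/L}}(z)\Bigr\|\le\eta\qquad(z\in\overline{\mathbb{D}}^m),
\]
and the sum is a convex combination of members of $\mathcal{I}_k$.
\end{proof}

\section{Interpolation}\label{sec:interp}

Each of the three steps in the proof of Theorem~\ref{thm:main} changes the values and derivatives of the function at given points. For part (b) of Theorem~\ref{thm:ext} the first step is unnecessary, because $\|f\|<1$ already provides a margin. The second step is corrected by adding a small polynomial, for which the margin leaves room. The third is corrected by giving $B$ zeros at the prescribed points. We may assume that $\lambda_1,\dots,\lambda_s$ are distinct, and we use that, by Leibniz's rule, the product of a holomorphic function with a function that vanishes to order $n$ at a point vanishes to order $n$ there.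

\begin{lemma}[Hermite interpolation]\label{lem:hermite}
For $1\le i\le s$ and each multi-index $\alpha$ with $|\alpha|\le n$ there is a scalar polynomial $e_{i,\alpha}$ such that, for $1\le j\le s$ and $|\beta|\le n$, the derivative $\partial^\beta e_{i,\alpha}(\lambda_j)$ equals $1$ if $(j,\beta)=(i,\alpha)$ and $0$ otherwise.
\end{lemma}

\begin{proof}
For $j\ne i$ choose an affine function $\ell_j$ with $\ell_j(\lambda_j)=0$ and $\ell_j(\lambda_i)=1$. The polynomial $u=\prod_{j\ne i}\ell_j^{\,n+1}$ vanishes to order $n$ at each $\lambda_j$ with $j\neq i$, and $u(\lambda_i)=1$. Let $t(z)=(z-\lambda_i)^\alpha/\alpha!$ and let $v$ be the Taylor polynomial of order $n$ of $t/u$ at $\lambda_i$. Then $uv-t=u\,(v-t/u)$ vanishes to order $n$ at $\lambda_i$, so $e_{i,\alpha}=uv$ has the required derivatives.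
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:ext}(b), first assertion]
Let $r=\|f\|<1$, $\delta=\frac{1-r}{1+r}$ and $\phi=\mathcal{C}(f)$, so that $\operatorname{Re}\phi\ge\delta I$ and $\mathcal{C}(\phi)=f$. Take polynomials $p_j$ as in Lemma~\ref{lem:poly} and put
\[
h_j=\sum_{i=1}^s\sum_{|\alpha|\le n}\partial^\alpha(\phi-p_j)(\lambda_i)\,e_{i,\alpha}.
\]
Then $\phi-p_j-h_j$ vanishes to order $n$ at each $\lambda_i$. Locally uniform convergence of holomorphic functions implies convergence of derivatives, so the finitely many matrix coefficients of $h_j$ tend to $0$, and $h_j\to0$ uniformly on $\overline{\mathbb{D}}^m$. Fix $j$ so large that $p=p_j+h_j$ satisfies $\operatorname{Re}p\ge\frac\delta4I$ on $\overline{\mathbb{D}}^m$ and $\sup_K\|p-\phi\|<\varepsilon/4$. By Lemma~\ref{lem:cayley}(ii),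
\[
\mathcal{C}(p)-f=2(I+p)^{-1}(\phi-p)(I+\phi)^{-1}
\]
vanishes to order $n$ at each $\lambda_i$ and has norm less than $\varepsilon/2$ on $K$.

Let $\lambda_{i,1}$ be the first coordinate of $\lambda_i$ and put
\[
B=\chi^N\prod_{i=1}^s\Bigl(\frac{z_1-\lambda_{i,1}}{1-\overline{\lambda_{i,1}}\,z_1}\Bigr)^{n+1}.
\]
Each factor is holomorphic near $\overline{\mathbb{D}}^m$ and unimodular on $\mathbb{T}^m$, so $B\in\mathcal{I}_1$; also $|B|\le|\chi|^N$ on $\overline{\mathbb{D}}^m$, and $B$ vanishes to order $n$ at each $\lambda_i$. By Proposition~\ref{prop:key} with $c=1$, the function $F=W_1$ is in $\mathcal{I}_k$, and $F-\mathcal{C}(p)=BH_1$ vanishes to order $n$ at each $\lambda_i$ and has norm at most $2|\chi|^N$, which is less than $\varepsilon/2$ on $K$ for large $N$. Hence $F-f$ vanishes to order $n$ at each $\lambda_i$, and $\sup_K\|F-f\|<\varepsilon$.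
\end{proof}

When $\|f\|=1$ the interpolation data can be extremal, and then they may force an interpolant to have a form that no member of $\mathcal{I}_k$ has. The second assertion of part (b) follows from the next statement, with $s=1$, $\lambda_1=0$ and $n=1$.

\begin{proposition}\label{prop:sharp}
Let $m\ge2$, $k\ge1$ and $f=\operatorname{diag}\bigl(\frac{z_1+\dots+z_m}{m},1,\dots,1\bigr)$, so that $\|f\|=1$. No $F\in\mathcal{I}_k$ has the same value and the same first derivatives at $0$ as $f$.
\end{proposition}

\begin{proof}
Suppose that $F$ is such a function; recall that $\|F\|\le1$.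

\emph{Reduction to a scalar function.} Let $i\ge2$. For $z\in\mathbb{D}^m$ the function $\zeta\mapsto F_{ii}(\zeta z)$ is holomorphic near $\overline{\mathbb{D}}$, bounded by $1$, and equal to $1$ at $\zeta=0$, hence constant; so $F_{ii}\equiv1$. Every row and every column of a contraction has Euclidean norm at most $1$, so the other entries in row $i$ and in column $i$ vanish. Thus $F=\operatorname{diag}(h,1,\dots,1)$, where $h$ is holomorphic near $\overline{\mathbb{D}}^m$, $|h|=1$ on $\mathbb{T}^m$, $h(0)=0$ and $\partial_jh(0)=1/m$ for all $j$.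

\emph{The diagonal.} The function $\zeta\mapsto h(\zeta,\dots,\zeta)$ is bounded by $1$ on $\mathbb{D}$, vanishes at $0$ and has derivative $\sum_j\partial_jh(0)=1$ there. By the equality case of Schwarz's lemma, $h(\zeta,\dots,\zeta)=\zeta$ on $\mathbb{D}$, and by continuity on $\mathbb{T}$.

\emph{Winding numbers.} Since $\mathbb{R}^m$ is simply connected, there is a continuous $\Theta:\mathbb{R}^m\to\mathbb{R}$ with $h(e^{i\theta_1},\dots,e^{i\theta_m})=e^{i\Theta(\theta)}$. Let $\epsilon_j$ be the $j$th unit vector. The function $\Theta(\theta+2\pi\epsilon_j)-\Theta(\theta)$ is continuous with values in $2\pi\mathbb{Z}$, so it is a constant $2\pi N_j$. Fix all variables except $z_j$ on the unit circle. The resulting slice of $h$ is holomorphic near $\overline{\mathbb{D}}$ and unimodular on $\mathbb{T}$, and by the argument principle it has exactly $N_j$ zeros in $\mathbb{D}$; so $N_j\ge0$. Moving from $0$ to $(2\pi,\dots,2\pi)$ one coordinate at a time increases $\Theta$ by $2\pi\sum_jN_j$. Moving along the diagonal increases it by $2\pi$, because $\Theta(t,\dots,t)-t$ is continuous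 with values in $2\pi\mathbb{Z}$. Hence $\sum_jN_j=1$, and since $m\ge2$, some $N_j$ is $0$.

\emph{Contradiction.} For this $j$ each slice is zero-free on $\overline{\mathbb{D}}$ and unimodular on $\mathbb{T}$. The maximum principle for the slice and for its reciprocal shows that it has modulus $1$ on $\overline{\mathbb{D}}$, so it is constant. Therefore $\partial_jh=0$ on $\mathbb{T}^m$, and $\partial_jh\equiv0$ by Lemma~\ref{lem:max}(i). This contradicts $\partial_jh(0)=1/m$.
\end{proof}

\section{Rational inner functions outside the Schur--Agler class}\label{sec:agler}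

Let $T$ be a tuple of commuting strict contractions and choose $r<r'<1$ with $\|T_j\|<r$ for all $j$. If $f=\sum_\alpha f_\alpha z^\alpha$ is holomorphic on $\mathbb{D}^m$, then $f_\alpha$ is the average of $f(z)z^{-\alpha}$ over $r'\mathbb{T}^m$, which gives Cauchy's estimate $\|f_\alpha\|\le(r')^{-|\alpha|}\max_{r'\overline{\mathbb{D}}^m}\|f\|$. Since $\|f_\alpha\otimes T^\alpha\|\le\|f_\alpha\|\,r^{|\alpha|}$, the series for $f(T)$ converges in norm and
\begin{equation}\label{eq:calculus}
\|f(T)\|\le\sum_\alpha\Bigl(\frac r{r'}\Bigr)^{|\alpha|}\max_{r'\overline{\mathbb{D}}^m}\|f\|=\Bigl(1-\frac r{r'}\Bigr)^{-m}\max_{r'\overline{\mathbb{D}}^m}\|f\| .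
\end{equation}
If $f_n\to f$ locally uniformly, then \eqref{eq:calculus} applied to $f_n-f$ gives $f_n(T)\to f(T)$ in norm. Hence the Schur--Agler class is closed under locally uniform convergence.

\begin{proof}[Proof of Theorem~\ref{thm:ext}(d)]
By Varopoulos \cite{Var} (the example there is joint with Kaijser) and Crabb and Davie \cite{CD}, there are three commuting contractions $T_1,T_2,T_3$ and a scalar polynomial $P$ in three variables with
\[
\sup_{\mathbb{D}^3}|P|\le1<\|P(T_1,T_2,T_3)\| .
\]
The map $t\mapsto P(tT_1,tT_2,tT_3)$ is norm continuous, so after replacing $T_j$ by $tT_j$ with $t<1$ close to $1$ we may assume that the contractions are strict. For $m>3$ regard $P$ as a polynomial in $m$ variables and put $T_j=0$ for $j>3$. The function $PI_k$ is in the Schur class on $\mathbb{D}^m$, and $(PI_k)(T)=I_k\otimes P(T)$ has norm greater than $1$, so $PI_k$ is not in the Schur--Agler class. By Theorem~\ref{thm:main} it is a locally uniform limit of functions in $\mathcal{I}_k$. If all of them were in the Schur--Agler class, so would be their limit; hence at least one is not.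
\end{proof}

\begin{thebibliography}{9}

\bibitem{BPP}
Tirthankar Bhattacharyya, James Eldred Pascoe, and Chandan Pradhan,
\emph{Finite sum of squares, finite realization and noncommutative Carath\'eodory approximation},
arXiv:2606.06382 (2026).

\bibitem{CD}
Crabb and Davie,
Bull. London Math. Soc. \textbf{7} (1975), 49--50.

\bibitem{Var}
Varopoulos,
J. Funct. Anal. \textbf{16} (1974), 83--100.

\end{thebibliography}
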